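# A torsion idempotent correspondence on a conic bundle over a cycle of rational curves

## 1. Seven lines and a quaternion class

Let $k_0=\overline{\mathbb Q}$, let $t$ be transcendental over $k_0$, and let $F=\overline{k_0(t)}=\overline{\mathbb Q(t)}$. Let $x,y,z$ be coordinates on $\mathbb P^2$, put $l=x+z$, and let $g,h,m$ be three more linear forms over $k_0$. A form and the line it defines get the same name. We require two things.

* (i) The only point on three of the six lines $x,y,z,l,g,h$ is $a=[0:1:0]$, and it lies on exactly three of them, namely $x,z,l$.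
* (ii) The form $m$ is nonzero at every point where $l$ meets one of the other five lines.

General $g,h,m$ do this. An explicit choice is $g=x+y+2z$, $h=x+2y+5z$, $m=x+y$. Indeed, two of the lines $x,y,z,l$ meet in one of $a,[0:0:1],[1:0:0],[1:0:-1]$; only $a$ lies on three of these four lines; and neither $g$ nor $h$ vanishes at any of the four points. The line $g$ meets $x,y,z,l$ in $[0:2:-1],[2:0:-1],[1:-1:0],[1:1:-1]$, where $h$ takes the values $-1,-3,-1,-2$. This gives (i). The line $l$ meets the other five lines in $a,[1:0:-1],[1:1:-1],[1:2:-1]$, where $m$ takes the values $1,1,2,3$. This gives (ii).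

Now tilt $l$ by the parameter $t$, and form three symbols of quaternion algebras over $F(\mathbb P^2)$:
$$l'=l+tm,\qquad \alpha_{xyz}=\Big(\frac xz,\frac yz\Big),\qquad \alpha_{lgh}=\Big(\frac lh,\frac gh\Big),\qquad \alpha=\alpha_{xyz}+\alpha_{lgh}+\Big(\frac{l'}{l},\frac zh\Big)\in \mathrm{Br}(F(\mathbb P^2))[2].\tag{1.1}$$
Everything below turns on this class $\alpha$. Its ramification lines are the sides of one heptagon, while at $t=0$, where $l'=l$ and the third symbol disappears, the heptagon falls apart into the two triangles $xyz$ and $lgh$.

**Symbols and residues.** Here $(f_1,f_2)$ is the class of the quaternion algebra; it is bilinear modulo squares. Our fields contain $k_0$, so $-1$ is a square, $(f,f)=0$ and $(f_1,f_2)=(f_1,f_2/f_1)$. For a discrete valuation $v$ with residue field $\kappa$ of characteristic $0$, the residue of a 2-torsion class lies in $\kappa^*/\kappa^{*2}$, and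
$$\partial(f_1,f_2)=\text{class of } f_1^{v(f_2)}/f_2^{v(f_1)}$$
(the usual sign is a square). A class is ramified where its residue is nontrivial. For instance $\alpha_{xyz}$ has residue $y/z$ along $x$, residue $x/z$ along $y$, residue $y/x$ along $z$, and is unramified elsewhere on $\mathbb P^2$. We use these textbook facts, for fields of characteristic $0$.

* (R1) Purity: for a regular integral scheme $S$, $\mathrm{Br}(S)$ injects into $\mathrm{Br}(\kappa(S))$, and its image is the set of classes with zero residue in $H^1(\kappa(s),\mathbb Q/\mathbb Z)$ at each codimension-one point $s$.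
* (R2) Under an extension of discrete valuation rings of ramification index $e$, the residue gets multiplied by $e$ and restricted to the larger residue field.
* (R3) On a smooth surface over an algebraically closed field, for a Brauer class $\beta$ of the function field and a closed point $p$, the residues at $p$ of the classes $\partial_C\beta$ sum to $0$. In particular, if the ramification curves through $p$ are smooth at $p$ and the $\partial_C\beta$ are 2-torsion, then an even number of them have odd order at $p$.
* (R4) For a henselian local ring, $\mathrm{Br}$ equals $\mathrm{Br}$ of the residue field. For a curve $C$ over an algebraically closed field, $\mathrm{Br}(\kappa(C))=0$ and conics over $\kappa(C)$ have points (Tsen). Also $\mathrm{Br}(\mathbb P^2)=0$ over an algebraically closed field, and $\mathrm{Br}(\mathbb P^1_\ell)=\mathrm{Br}(\ell)$.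
* (R5) For a smooth conic $Q$ of class $\alpha$ over a field $M$, the map $\mathrm{Br}(M)\to \mathrm{Br}(Q)$ is onto, because $\mathrm{Br}(Q_{\overline M})=0$ and $H^1(M,\mathrm{Pic}\,Q_{\overline M})=H^1(M,\mathbb Z)=0$. Moreover $\ker(\mathrm{Br}(M)\to\mathrm{Br}(M(Q)))=\{0,\alpha\}$.

**The seven lines.** The line $l'$ differs from the six others: at a point where $l$ meets another line we have $l'=tm\ne0$, so $l'$ contains none of these points, while $l$ and each of the other five lines contain such a point. Moreover
$$\text{$a$ is the only point lying on three of the seven lines } x,y,z,l,g,h,l'.\tag{1.2}$$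
Suppose $p\in l'$ lies on two of the six lines. Then $p\in\mathbb P^2(k_0)$, and $l(p)+t\,m(p)=0$ with $t$ transcendental gives $l(p)=m(p)=0$. So $p$ lies on $l$ and on another of the six lines, where $m\neq0$ by (ii), a contradiction. The rest is (i).

**The residues $\gamma_C$ of $\alpha$.** We add the contributions of the three symbols, modulo squares.

| line $C$ | $\alpha_{xyz}$ | $\alpha_{lgh}$ | $(l'/l,z/h)$ | $\gamma_C$ | odd order exactly at |
|---|---|---|---|---|---|
| $x$ | $y/z$ | $1$ | $1$ | $y/z$ | $x\cap y$, $a$ |
| $l$ | $1$ | $g/h$ | $z/h$ | $g/z$ | $a$, $l\cap g$ |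
| $g$ | $1$ | $l/h$ | $1$ | $l/h$ | $l\cap g$, $g\cap h$ |
| $h$ | $1$ | $g/l$ | $l'/l$ | $g/l'$ | $g\cap h$, $h\cap l'$ |
| $l'$ | $1$ | $1$ | $z/h$ | $z/h$ | $h\cap l'$, $l'\cap z$ |
| $z$ | $y/x$ | $1$ | $l'/l$ | $y/l'$ | $l'\cap z$, $z\cap y$ |
| $y$ | $x/z$ | $1$ | $1$ | $x/z$ | $z\cap y$, $x\cap y$ |

On $l$ the product is $gz/h^2\sim g/z$, and $l\cap z=a$. On $h$ it is $gl'/l^2\sim g/l'$. On $z$ we have $l=x$, so it is $yl'/x^2\sim y/l'$. Elsewhere on $\mathbb P^2$ the class is unramified. The lines form one cycle
$$x - l - g - h - l' - z - y - x.\tag{1.3}$$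
Call the seven intersections of cyclic neighbors *vertices*; the vertex $x\cap l$ is $a$. Each $\gamma_C$ has odd order exactly at the two vertices on its line listed above. The vertices are distinct, by (1.2) and because $y,g,h,l'$ do not pass through $a$. At each vertex exactly two of the $\gamma$'s have odd order, those of the two neighbors. This needs a check only at $a$, which also lies on $z$: there $\gamma_z=y/l'$ is a unit since $l'(a)=t\,m(a)\neq0$.

**One quaternion algebra.** By Tsen–Lang, $F(\mathbb P^2)$ is a $C_2$-field, so 6-dimensional quadratic forms over it are isotropic. The Albert form of two quaternion algebras is then isotropic, which means that the sum of their classes is a quaternion class. Applying this twice, $\alpha$ is the class of one quaternion algebra, hence of a conic over $F(\mathbb P^2)$. The same holds over any algebraically closed field containing $F$.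

**What the class is for.** We shall spread the conic of $\alpha$ out to a smooth projective threefold $X$ with a conic bundle structure. Because the heptagon is *one* cycle, $X$ will have no Brauer group and no odd cohomology. Because the heptagon breaks into *two* cycles at $t=0$, a nonzero Brauer class appears on the special fiber. These two facts together produce a correspondence that integral cohomology does not see and that is not nilpotent.

## 2. Nilpotence of torsion correspondences with zero cycle class

Let $X$ be smooth projective of dimension $d$ over a field $k$. In the category of integral Chow motives over $k$, $\mathrm{End}(\mathfrak h(X))=CH^d(X\times X)$, with multiplication the composition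
$$\Gamma'\circ\Gamma=p_{13*}(p_{12}^*\Gamma\cdot p_{23}^*\Gamma').$$
The unit is the diagonal $\Delta_X$. A correspondence acts on cycles and on cohomology by $\Gamma_*w=p_{2*}(p_1^*w\cdot\Gamma)$.

**Definition.** $\Gamma$ is *nilpotent* if $\Gamma^N=\Gamma\circ\cdots\circ\Gamma=0$ in $CH^d(X\times X)$ for some $N\ge1$.

Let $n$ be a positive integer invertible in $k$, and consider
$$CH^d(X\times X)[n]\to H^{2d}_{\text{ét}}(X_{\overline k}\times X_{\overline k},\mathbb Z/n(d)).\tag{2.1}$$

**Conjecture.** If $\Gamma\in CH^d(X\times X)[n]$ is in the kernel of (2.1), then $\Gamma$ is nilpotent.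

The question comes from Humberto A. Diaz, "Some nilpotence theorems for algebraic cycles", arXiv:1708.05731 (2017). The answer is that the conjecture is false.

**Theorem A.** There are an algebraically closed field $F$ of characteristic $0$ (namely $F=\overline{\mathbb Q(t)}$; the example can be base-changed to any algebraically closed $\Omega\supset F$, e.g. $\mathbb C$), a smooth projective threefold $X/F$, and $\Gamma\in CH^3(X\times X)$ such that $\Gamma\circ\Gamma=\Gamma$, $\Gamma\neq0$, $n\Gamma=0$ for some $n\ge1$, and the class of $\Gamma$ in $H^6_{\text{ét}}(X\times X,\mathbb Z/m(3))$ is $0$ for all $m\ge1$. In particular $\Gamma$ is not nilpotent, and the conjecture is false.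

**Theorem B.**

1. In Theorem A one has $2\Gamma=0$. Hence for every $d\ge3$, every even $n\ge2$, and every algebraically closed field of characteristic $0$ and transcendence degree $\ge1$ over $\mathbb Q$, the conjecture fails for some $X$ of dimension $d$, with $\Gamma$ a nonzero idempotent killed by $2$.
2. The conjecture is true for $d\le2$, over any field $k$ and for any $n$ invertible in $k$: if $\Gamma$ is in the kernel of (2.1), then $\Gamma^{2d+1}=0$.

For odd $n>1$ and $d\ge3$ no claim is made.

**Example: product correspondences.** For cycle classes $u,v,u',v'$ on $X$,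
$$(u'\times v')\circ(u\times v)=\deg(v\cdot u')\;u\times v',\qquad (u\times v)_*w=\deg(w\cdot u)\,v,\tag{2.2}$$
where $\deg$ is $0$ on classes of positive dimension. On $\mathbb P^1$ the diagonal is $pt\times\mathbb P^1+\mathbb P^1\times pt$, a sum of two orthogonal idempotents by (2.2).

**Dimensions 0 and 1 by hand.** For $d=0$ the group $CH^0(X\times X)$ is torsion free, so $\Gamma=0$. Let $C$ be a connected curve over an algebraically closed field, with Jacobian $J$. Then $\mathrm{Pic}(C\times C)=p_1^*\mathrm{Pic}\,C\oplus p_2^*\mathrm{Pic}\,C\oplus\mathrm{Hom}(J,J)$ with the last summand torsion free. So an $n$-torsion correspondence is $\Gamma=\eta\times C+C\times\eta'$ with $\eta,\eta'\in\mathrm{Pic}^0(C)[n]$. Since $\mathrm{Pic}^0(C)$ is divisible, $\eta$ and $\eta'$ are divisible by $n$, so $\Gamma$ lies in the kernel of (2.1); it can well be nonzero if the genus is positive. By (2.2), the coefficients in $\Gamma\circ\Gamma$ are $\deg(C\cdot\eta)=0$, $\deg(\eta'\cdot C)=0$, $\deg(\eta'\cdot\eta)=0$ and $\deg(C\cdot C)=0$, the last two for dimension reasons. So $\Gamma^2=0$.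

## 3. Étale cohomology settles dimension at most two

The sensible first approach is to try to prove the conjecture: lift a torsion cycle to cohomology with finite coefficients, and use that $\Gamma$ acts there by zero up to the Galois filtration. This works for cycles of codimension at most $2$.

**Lemma 3.1.** Let $X$ be smooth projective of dimension $d$ over a field $k$, $n$ invertible in $k$, and $\Gamma\in CH^d(X\times X)[n]$ in the kernel of (2.1). Let $E\supseteq k$ be a field, $T$ smooth projective over $E$, $i\in\{1,2\}$, $w\in CH^i(T\times_EX_E)$. Then $\Gamma^{2i+1}\circ w=0$.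

Put $Y=T\times_EX_E$ with structure map $f:Y\to\mathrm{Spec}\,E$.

**Inputs.** Bloch's higher Chow groups with coefficients fit in the Bockstein exact sequence
$$CH^i(Y,1;\mathbb Z/n)\xrightarrow{\ \partial\ }CH^i(Y)\xrightarrow{\ n\ }CH^i(Y).$$
There is a cycle map $c:CH^i(Y,1;\mathbb Z/n)=H^{2i-1}_{\mathcal M}(Y,\mathbb Z/n(i))\to H^{2i-1}_{\text{ét}}(Y,\mu_n^{\otimes i})$. The Beilinson–Lichtenbaum statement $\mathbb Z/n(i)_{\mathrm{Zar}}\simeq\tau_{\le i}R\epsilon_*\mu_n^{\otimes i}$ (Suslin–Voevodsky, Geisser–Levine, Voevodsky) shows that $H^j_{\mathcal M}(Y,\mathbb Z/n(i))\to H^j_{\text{ét}}(Y,\mu_n^{\otimes i})$ is injective for $j\le i+1$: the kernel is a quotient of $H^{j-1}_{\mathrm{Zar}}(Y,\tau_{>i}R\epsilon_*\mu_n^{\otimes i})$, which is $0$ when $j-1\le i$. For $i\le2$ only Kummer theory, respectively Merkurjev–Suslin, is needed. Since $i\le 2$, we have $2i-1\le i+1$, so $c$ is injective. The maps $\partial$ and $c$ are compatible with pullback along projections, product with algebraic cycles and proper push-forward along projections, hence with the action of $\Gamma$.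

For $i=1$ this is familiar: $CH^1(Y,1;\mathbb Z/n)=H^1_{\text{ét}}(Y,\mu_n)$, and $\partial$ is the Kummer map onto $\mathrm{Pic}(Y)[n]$.

**Step 1: lift to finite coefficients.** As $n\Gamma=0$, the cycle $\Gamma\circ w$ is $n$-torsion. So $\Gamma\circ w=\partial y$ with $y\in CH^i(Y,1;\mathbb Z/n)$.

**Step 2: the action on étale cohomology is nilpotent.** Pullback to $T\times_EX_E\times_EX_E$, cup product with the étale class of $\Gamma$ over $E$, and trace define an endomorphism $u$ of $\mathcal C=Rf_*\mu_n^{\otimes i}\in D^b(E_{\text{ét}},\mathbb Z/n)$. It induces the action of $\Gamma$ on $H^*(E,\mathcal C)=H^*_{\text{ét}}(Y,\mu_n^{\otimes i})$. On stalks of cohomology sheaves, $u$ is the action of the class of $\Gamma$ over $\overline E$, which is $0$ because it is $0$ over $\overline k$. So $\mathcal H^q(u)=0$ for all $q$.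

Put $N=2i-1$ and let $G_q\subset H^N(E,\mathcal C)$ be the image of $H^N(E,\tau_{\le q}\mathcal C)$. Then $G_N=H^N(E,\mathcal C)$, since $H^N(E,\tau_{>N}\mathcal C)=0$, and $G_{-1}=0$. The composite
$$\tau_{\le q}\mathcal C\xrightarrow{\tau_{\le q}u}\tau_{\le q}\mathcal C\to\mathcal H^q(\mathcal C)[-q]$$
factors through $\mathcal H^q(u)[-q]=0$. So $u$ carries $H^N(E,\tau_{\le q}\mathcal C)$ into the kernel of the map to $H^N(E,\mathcal H^q(\mathcal C)[-q])$, which is the image of $H^N(E,\tau_{\le q-1}\mathcal C)$. Hence $u(G_q)\subset G_{q-1}$, and $u^{N+1}=u^{2i}=0$ on $H^N(E,\mathcal C)$.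

**Step 3: go back.** We get $c(\Gamma^{2i}_*y)=u^{2i}c(y)=0$. As $c$ is injective, $\Gamma^{2i}_*y=0$, and $\Gamma^{2i+1}\circ w=\Gamma^{2i}_*\partial y=\partial(\Gamma^{2i}_*y)=0$. $\square$

**Proof of Theorem B.2.** For $d=0$, $\Gamma=0$ as above. For $d=1,2$ take $E=k$, $T=X$, $i=d$ and $w=\Delta_X\in CH^d(X\times X)$: then $\Gamma^{2d+1}=\Gamma^{2d+1}\circ\Delta_X=0$. $\blacksquare$

**Where this stops.** For a threefold and $w=\Delta_X$ we need $i=3$, and $c$ goes from $H^5_{\mathcal M}(Y,\mathbb Z/n(3))$ to $H^5_{\text{ét}}(Y,\mu_n^{\otimes3})$. The injectivity statement covers degrees up to $i+1=4$, and $5>4$. All other steps would go through and give $\Gamma^7=0$. So for the $X,\Gamma,n$ of Theorem A the map $c$ on $Y=X\times X$ is in fact not injective.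

## 4. The Brauer obstruction, and why it must vanish on $X$

We look for a nonzero idempotent that is torsion and has zero class. On a variety whose cohomology is spanned by algebraic cycles the natural candidate is
$$\Gamma=\Delta_X-\sum_ju_j\times v_j,$$
with $\{u_j\}$, $\{v_j\}$ dual bases of cycles, among them the pair $u=X$, $v=o$ for a point $o$. To show $\Gamma\ne0$, restrict to the generic point of the first factor. If $\Gamma=0$ then
$$[\delta]=[o]\quad\text{in }CH_0(X_{F(X)}),\tag{4.1}$$
where $\delta$ is the $F(X)$-point of $X$ given by the generic point; only the term with $u_j=X$ survives. One contradicts such an equality with a Brauer class.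

**Lemma 4.2 (Brauer pairing).** Let $V$ be proper over a field $\ell$ of characteristic $0$ and $\beta\in\mathrm{Br}(V)$. Then $[e]\mapsto\mathrm{Cor}_{\kappa(e)/\ell}(\beta|_{\kappa(e)})$ defines a homomorphism $CH_0(V)\to\mathrm{Br}(\ell)$.

*Proof.* Let $C$ be the normalization of an integral curve in $V$ and $\xi\in\ell(C)^*$ nonconstant, viewed as a finite flat map $\xi:C\to\mathbb P^1_\ell$. (A function algebraic over $\ell$ has trivial divisor.) The norm $\xi_*\mathbb G_m\to\mathbb G_m$ gives, on $H^2$, a map $N_\xi:\mathrm{Br}(C)\to\mathrm{Br}(\mathbb P^1_\ell)=\mathrm{Br}(\ell)$, compatible with base change. The fiber over $0$ is the spectrum of the product of the rings $\mathcal O_{C,P}/(\varpi_P^{e_P})$ over the zeros $P$ of $\xi$, with multiplicities $e_P$. Such an Artinian ring has the same $H^2(-,\mathbb G_m)$ as its residue field, and the norm of a unit with residue $\bar c$ is $N_{\kappa(P)/\ell}(\bar c)^{e_P}$. So the value of $N_\xi\beta$ at $0$ is $\sum_Pe_P\mathrm{Cor}_{\kappa(P)/\ell}\beta(P)$ over the zeros; at $\infty$ it is the same sum over the poles. Both equal the constant class $N_\xi\beta$,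 so $\mathrm{div}(\xi)$ pairs to $0$. If $P$ maps to $e\in V$, then $\mathrm{Cor}_{\kappa(P)/\ell}\beta(P)=[\kappa(P):\kappa(e)]\,\mathrm{Cor}_{\kappa(e)/\ell}\beta(e)$, which matches push-forward of cycles. $\square$

**The direct use.** Suppose $X/F$ is smooth projective, $F$ algebraically closed of characteristic $0$, and $0\neq\beta\in\mathrm{Br}(X)$. Pair (4.1) with $\beta$ on $V=X_{F(X)}$. The left side gives $\beta\ne0$ in $\mathrm{Br}(F(X))$, and the right side gives the image of $\beta(o)\in\mathrm{Br}(F)=0$. So $\mathrm{Br}(X)\neq0$ would force $\Gamma\ne0$.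

**The exact point where it fails.** On $H^3(X,\mathbb Z/m)$ each $u_j\times v_j$ acts by $w\mapsto(\int w\cup u_j)\,v_j$, which is $0$ since $w\cup u_j$ has odd degree. So $\Gamma$ acts on $H^3(X,\mathbb Z/m)$ as the identity. If the class of $\Gamma$ is zero mod $m$ for all $m$, then $H^3(X,\mathbb Z/m)=0$. Over $\mathbb C$ this group contains $H^3(X,\mathbb Z)/m$, so $H^3(X,\mathbb Z)=0$. When $H^2(X,\mathbb Z)=\mathrm{Pic}\,X$, the torsion of $H^3(X,\mathbb Z)$ is $\mathrm{Br}(X)$. So the obstruction that would show $\Gamma\ne0$ is killed by the condition that $\Gamma$ have zero class.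

**The way past it.** An equality of zero-cycles (4.1) specializes. If $X$ degenerates, as $t\to0$, to a variety that carries a nonzero Brauer class, the pairing can be used there. The heptagon is built for this. Connectedness of (1.3) will give $\mathrm{Br}(X)=0$: by (R3), ramification along one side propagates around the whole cycle, so a class either has the full ramification of $\alpha$ or none. At $t=0$ one may instead turn on ramification along only one of the two triangles, and $\alpha_{xyz}$ becomes a nonzero unramified class on the special conic bundle.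

## 5. Resolving the heptagon to an octagon

In this section we blow up $\mathbb P^2_F$ so that the ramification curves of $\alpha$ form a normal crossings cycle. The tool says that a crossing where residues are units is harmless. $\mathcal O^{\mathrm{hen}}$ denotes henselization.

**Lemma 5.1.** Let $p$ be a closed point of a smooth surface over an algebraically closed field of characteristic $0$, such that every ramification curve $C$ of a 2-torsion class $\alpha$ through $p$ is smooth at $p$ and its residue $\gamma_C$ is a unit at $p$ mod squares. Then $\alpha=0$ in $\mathrm{Br}(\mathrm{Frac}\,\mathcal O^{\mathrm{hen}}_p)$, and $\alpha$ is unramified along the exceptional curve of the blow-up of $p$.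

*Proof.* A height-one prime of $\mathcal O^{\mathrm{hen}}_p$ lies over a curve $C$ through $p$. If $C$ is a ramification curve, the residue there is the image of $\gamma_C$ in $\mathrm{Frac}(\mathcal O^{\mathrm{hen}}_{C,p})^*/2$; a unit of this henselian ring with algebraically closed residue field of characteristic $0$ is a square. So $\alpha$ is unramified at all height-one primes of $\mathcal O_p^{\mathrm{hen}}$. By (R1) and (R4), $\alpha\in\mathrm{Br}(\mathcal O^{\mathrm{hen}}_p)=\mathrm{Br}(\kappa(p))=0$. Hence $\alpha$ vanishes at the generic point of an étale neighborhood $(V,p')$ of $p$ with trivial residue extension. Blowing up $p'$ in $V$ gives the same exceptional curve, with a local ring étale over the original one, so the residue of $\alpha$ along it is $0$. $\square$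

**Step 1: a local form at $a$.** We claim $\alpha=(x/y,l/y)$ in $\mathrm{Br}(\mathrm{Frac}\,\mathcal O_a^{\mathrm{hen}})$. The difference can be ramified, among curves through $a$, only along $x,l,z$. Its residues are as follows. Along $x$, where $l=z$, the residues $y/z$ and $z/y$ agree mod squares, so the difference is unramified. Along $l$, where $x=-z$, it is $(g/z)(z/y)=g/y$, a unit at $a$. Along $z$ it is $y/l'$, a unit at $a$. Apply Lemma 5.1 to the difference.

**Step 2: blow up $a$.** Let $R$ be the exceptional curve. By Lemma 5.1, the residue of $\alpha$ along $R$ is that of $(x/y,l/y)$. Since $x/y,l/y$ are local parameters at $a$, both have valuation $1$ along $R$, and the residue is $\gamma_R=x/l$. This has odd order exactly at $R\cap\tilde x$ and $R\cap\tilde l$. At $R\cap\tilde z$ it is a unit. The strict transforms $\tilde x,\tilde l,\tilde z$ no longer meet each other.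

**Step 3: blow up the harmless crossings.** These are the crossings of nonadjacent pairs of lines away from $a$, and $R\cap\tilde z$. By (1.2), at each of them exactly two ramification curves cross, transversally, and both residues are units mod squares. By Lemma 5.1 the new exceptional curves are unramified.

**Outcome.** We get $B\to\mathbb P^2_F$, an iterated blow-up in rational points, such that the ramification divisor $D\subset B$ of $\alpha$ is a normal crossings cycle
$$\tilde x-R-\tilde l-\tilde g-\tilde h-\tilde l'-\tilde z-\tilde y-\tilde x\tag{5.2}$$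
of $8$ smooth rational curves $D_i$, each meeting exactly two others, in one point each. At each of the $8$ nodes both residues have odd order. In particular no $\gamma_i$ is a square.

## 6. A conic bundle with smooth total space

Let $M=F(B)$ and let $\varphi$ be a diagonal ternary quadratic form over $M$ whose conic has class $\alpha$. The conic of $\langle c_1,c_2,c_3\rangle$ has class $(-c_1c_2,-c_1c_3)$. We extend this conic over $B$ with discriminant exactly $D$ and check that the total space is smooth.

**Example.** The local picture at a node $s_1=s_2=0$ will be like $X^2+s_1Y^2+s_2Z^2=0$. Its discriminant is $s_1s_2$ and its class $(-s_1,-s_2)$ has residues $s_2$ on $s_1=0$ and $s_1$ on $s_2=0$, mod squares, of odd order at the node. The fiber at the node is the double line $X^2=0$, and the total space is smooth there, since the derivatives in $s_1,s_2$ are $Y^2,Z^2$.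

**Step 1: local lattices.** We make the discriminant minimal at each curve. Let $C\subset B$ be a curve, with local ring $\mathcal O_{B,C}$ and uniformizer $\varpi$. Multiplying basis vectors by powers of $\varpi$ and dividing the form by a power of $\varpi$, we may assume that the diagonal form is $\langle u_1,u_2,u_3\rangle$ or, after renumbering, $\langle u_1,u_2,\varpi u_3\rangle$, with units $u_i$. In the first case $\alpha$ is unramified at $C$. In the second case the class is $(-u_1u_2,-u_1u_3\varpi)$, with residue $-u_1u_2$.

If $C\subset D$, we are in the second case, the discriminant has valuation $1$, and $\gamma_C=-u_1u_2$ is a non-square in $\kappa(C)$.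

If $C\not\subset D$ and we are in the second case, then $-u_1u_2\equiv\epsilon^2\pmod\varpi$ with a unit $\epsilon$. Let $e_1,e_2,e_3$ be the basis and put $e=\epsilon e_1+u_1e_2$. Then $\varphi(e)=u_1(\epsilon^2+u_1u_2)=\varpi u_1c$ with $c\in\mathcal O_{B,C}$. On the lattice spanned by $e,\varpi e_1,e_3$ the form $\varpi^{-1}\varphi$ has Gram matrix
$$\begin{pmatrix}u_1c&u_1\epsilon&0\\u_1\epsilon&\varpi u_1&0\\0&0&u_3\end{pmatrix},$$
with determinant $u_1^2u_3(\varpi c-\epsilon^2)$, a unit.

So there are lattices $E_C\subset M^3$ and integers $n_C$ such that $\varpi^{-n_C}\varphi|_{E_C}$ is integral, with discriminant of valuation $1$ if $C\subset D$ and $0$ otherwise. For all but finitely many $C$ the original diagonal entries are units at $C$ and $C\not\subset D$; for these take $E_C=\mathcal O_{B,C}^3$, $n_C=0$.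

**Step 2: one vector bundle.** We glue the lattices. Put $E(W)=\bigcap_{C\cap W\ne\emptyset}E_C$ for open $W\subset B$. Let $\Sigma$ be the sum of the finitely many $C$ with $E_C\ne\mathcal O^3_{B,C}$. Choose $r$ with $E_C\subset\mathcal O_B(r\Sigma)^3_C$ for all $C\subset\Sigma$. Since $\mathcal O_B(r\Sigma)$ is the intersection of its localizations in codimension one, $E$ is the kernel of
$$\mathcal O_B(r\Sigma)^3\to\bigoplus_{C\subset\Sigma}j_{C*}\big(\mathcal O_B(r\Sigma)^3_C/E_C\big),\qquad j_C:\mathrm{Spec}\,\mathcal O_{B,C}\to B.$$
The target is quasi-coherent, so $E$ is coherent, and its stalk at each $C$ is $E_C$. Being torsion free and the intersection of its localizations in codimension $1$, $E$ is reflexive, hence locally free of rank $3$ on the regular surface $B$. The form $\varphi$ induces $q:E\to\mathcal L=\mathcal O_B(-\sum n_CC)$. Its discriminant is a section of a line bundle, and its divisor, read off at the curves $C$, is exactly $D$. Let $X=\{q=0\}\subset\mathbb P(E)$ and $\pi:X\to B$.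

**Step 3: fibers and smoothness.** Let $p\in B$ be a closed point with maximal ideal $\mathfrak m\subset\mathcal O_{B,p}$. If $q$ has corank $c$ at $p$, split off a unimodular form of rank $3-c$; the remaining $c\times c$ Gram matrix has entries in $\mathfrak m$, so $\mathrm{disc}\in\mathfrak m^c$.

*$p\notin D$.* The fiber is a smooth conic, and $X$ is smooth along it.

*$p\in D$, not a node.* Here $\mathrm{disc}\in\mathfrak m\smallsetminus\mathfrak m^2$, so the corank is $1$. Locally $q=u_1X^2+u_2Y^2+u_3sZ^2$ with units $u_i$ and $s$ a local equation of $D$. The fiber is two distinct lines. At their intersection $X=Y=0$ the derivative of the equation in $s$ is $u_3\neq0$, so $X$ is smooth there; elsewhere the fiber itself is smooth.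

*$p$ a node.* Here $\mathrm{disc}=\text{unit}\cdot s_1s_2$ with local parameters $s_1,s_2$. It lies in $\mathfrak m^2\smallsetminus\mathfrak m^3$, so the corank is $1$ or $2$. If it were $1$, then $q\cong\langle u_1,u_2,u_3s_1s_2\rangle$ with units $u_i$. Since $-u_1u_2$ is a square in $\mathcal O^{\mathrm{hen}}_p$, the form is isotropic there, so $\alpha=0$ in $\mathrm{Br}(\mathrm{Frac}\,\mathcal O^{\mathrm{hen}}_p)$. But the residue of $\alpha$ along a component of $D$ through $p$ has odd order at $p$, so it stays a non-square in $\mathrm{Frac}\,\mathcal O^{\mathrm{hen}}_{D_i,p}$: a contradiction. So the corank is $2$ and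
$$q=\epsilon X^2+aY^2+2bYZ+cZ^2,\qquad \epsilon\text{ a unit},\quad a,b,c\in\mathfrak m,\quad ac-b^2=\text{unit}\cdot s_1s_2.$$
Write the binary form mod $\mathfrak m^2$ as $s_1P(Y,Z)+s_2P'(Y,Z)$, with $P=a_1Y^2+2b_1YZ+c_1Z^2$ and $P'=a_2Y^2+2b_2YZ+c_2Z^2$ over $\kappa(p)$. Then
$$ac-b^2\equiv s_1^2\det P+s_1s_2(a_1c_2+a_2c_1-2b_1b_2)+s_2^2\det P'\pmod{\mathfrak m^3}.$$
Comparing, $\det P=\det P'=0$ and $a_1c_2+a_2c_1-2b_1b_2\neq0$. So $P,P'$ are nonzero multiples of squares of linear forms $\lambda=\lambda_1Y+\lambda_2Z$ and $\lambda'=\lambda'_1Y+\lambda'_2Z$. For $\lambda^2,\lambda'^2$ the mixed term is $(\lambda_1\lambda_2'-\lambda_2\lambda_1')^2$, so $\lambda,\lambda'$ are independent, and $P,P'$ have no common zero. The fiber is the double line $X^2=0$. At its point $X=0$, $[Y:Z]$, the derivatives of the equation in $s_1,s_2$ are $P(Y,Z)$ and $P'(Y,Z)$, not both $0$. So $X$ is smooth along the fiber.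

**Outcome.** As $q\ne0$ on every fiber of $\mathbb P(E)$, $\pi$ is flat. The fibers are connected conics, so $X$ is connected; it is a smooth projective integral threefold. The generic fiber is the conic of $\alpha$, nonsplit since $\alpha\neq0$. Over $\kappa(D_i)$ the fiber is a pair of lines conjugate over $\kappa(D_i)(\sqrt{\gamma_i})$. By flatness every component of $\pi^{-1}(D_i)$ dominates $D_i$, so
$$\pi^{-1}(C)\text{ is irreducible and generically reduced for every curve }C\subset B;\tag{6.1}$$
for $C\not\subset D$ the same argument applies with a smooth conic over $\kappa(C)$.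

## 7. Divisors, curves and points on $X$

Let $\Omega\supseteq F$ be algebraically closed. In this section and the next, $X,B$ stand for $X_\Omega,B_\Omega$. Nothing changes: the $\gamma_i$ still have odd order at the nodes, so they stay non-squares, and $\mathrm{Pic}\,B_\Omega=\mathrm{Pic}\,B$ because $B$ is an iterated blow-up of $\mathbb P^2$ in rational points. Let $\rho(B)$ be its rank; the intersection form on $\mathrm{Pic}\,B$ is unimodular. Since $X$ is a divisor in $\mathbb P(E)$ of relative degree $2$, adjunction shows that $-K_X$ restricts to $\mathcal O(1)$ on every fiber conic in its plane.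

**Proposition 7.1.** $\mathrm{Pic}\,X=\pi^*\mathrm{Pic}\,B\oplus\mathbb ZK_X$, free of rank $\rho(B)+1$ and independent of $\Omega$.

*Proof.* The kernel of restriction to the generic fiber is generated by prime divisors not dominating $B$. Such a divisor maps onto a curve $C$, as fibers of $\pi$ have dimension $1$, and equals $\pi^*C$ by (6.1). So the kernel is $\pi^*\mathrm{Pic}\,B$. Since $\pi_*\mathcal O_X=\mathcal O_B$, $\pi^*$ is injective. The generic fiber is a nonsplit conic, whose Picard group is generated by $\omega^{-1}$ (a divisor of degree $1$ would give a rational point by Riemann–Roch), that is, by the restriction of $-K_X$. $\square$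

**Proposition 7.2.** $CH_1(X)\to\mathrm{Hom}(\mathrm{Pic}\,X,\mathbb Z)$ is onto.

*Proof.* A line $\ell$ in a fiber over a non-nodal point of $D$ has $-K_X\cdot\ell=1$ and $\pi^*A\cdot\ell=0$ for all $A\in\mathrm{Pic}\,B$. Each irreducible curve $C\subset B$ lifts to a curve $Y_C\subset X$ birational to $C$: by Tsen if $C\not\subset D$, and via the singular point of the generic fiber over $C$ if $C\subset D$. By the projection formula $\pi^*A\cdot Y_C=A\cdot C$. As the form on $\mathrm{Pic}\,B$ is unimodular and curves generate $\mathrm{Pic}\,B$, combinations of the $Y_C$ realize every functional on $\pi^*\mathrm{Pic}\,B$; multiples of $\ell$ correct the value on $K_X$. $\square$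

**Proposition 7.3.** $CH_0(X)=\mathbb Z$.

*Proof.* Points of one fiber are rationally equivalent, since a fiber is a smooth conic, two meeting lines, or a double line. Two points of $B$ lie in the preimage of a line of $\mathbb P^2$, a connected chain of rational curves. For a rational curve $C\subset B$ with normalization $\nu:\mathbb P^1\to C\subset B$, the lift of the generic point used in Proposition 7.2 extends to a map $\mathbb P^1\to X$ over $\nu$, by properness. So any two points of $X$ over $C$ are rationally equivalent, and the claim follows along the chain. $\square$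

**Proposition 7.4.** $CH_1(X)_{\mathbb Q}\to\mathrm{Hom}(\mathrm{Pic}\,X,\mathbb Q)$ is an isomorphism.

*Proof.* It is onto, so it suffices to show $\dim CH_1(X)_{\mathbb Q}\le\rho(B)+1$. Let $f=[X_b]=\pi^*[b]$ be the class of a fiber; it is constant because $CH_0(B)=\mathbb Z$.

**Step 1: vertical curves lie in $\mathbb Qf$.** This is clear for smooth fibers, and for double lines, where $2\ell=f$. Let $D_i^\circ=D_i\smallsetminus\{\text{two nodes}\}\cong\mathbb G_m$. The lines in the fibers over $D_i^\circ$ are parametrized by an étale double cover $\tilde D_i^\circ$. It is connected since $\gamma_i$ is not a square, so $\tilde D_i^\circ\cong\mathbb G_m\subset\mathbb P^1$. Let $\overline{\mathcal F}\subset\mathbb P^1\times X$ be the closure of the family of lines $\mathcal F\subset\tilde D_i^\circ\times X$. As $\mathcal F$ is closed in $\tilde D_i^\circ\times X$, $\overline{\mathcal F}$ is an integral surface, flat over $\mathbb P^1$, whose fibers over points of $\tilde D_i^\circ$ are the lines themselves. So all lines over $D_i^\circ$ are rationally equivalent in $X$. The two lines of one fiber add up to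 $f$, so each is $\frac12f$ in $CH_1(X)_{\mathbb Q}$.

**Step 2: nonvertical curves.** Let $Y$ be a curve dominating a curve $C\subset B$, and let $Q_C$ be the generic fiber of $\pi^{-1}(C)\to C$. Then $CH_0(Q_C)_{\mathbb Q}=\mathbb Q$ via degree. If $C\not\subset D$, then $Q_C$ is $\mathbb P^1$ over $\kappa(C)$. If $C\subset D$, then $Q_C$ is the image of a $\mathbb P^1$ over a quadratic extension, whose $CH_0\otimes\mathbb Q=\mathbb Q$ surjects onto $CH_0(Q_C)_{\mathbb Q}$. Since $-K_X\cdot\pi^*C$ has degree $2$ on $Q_C$, a rational multiple of it equals $Y$ there. By localization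
$$Y\in\mathbb Q\,(K_X\cdot\pi^*C)+(\text{vertical curves})=\mathbb Q\,(K_X\cdot\pi^*C)+\mathbb Qf.$$

Hence $CH_1(X)_{\mathbb Q}=K_X\cdot\pi^*\mathrm{Pic}(B)_{\mathbb Q}+\mathbb Qf$, of dimension at most $\rho(B)+1$. $\square$

## 8. One cycle kills $\mathrm{Br}(X)$, and the cohomology follows

**Proposition 8.1.** $\mathrm{Br}(X)=0$.

*Proof.* Let $M=\Omega(B)=\Omega(\mathbb P^2)$. By (R5) an element of $\mathrm{Br}(X)$ is, on the generic fiber, the image of some $\beta\in\mathrm{Br}(M)$.

**Step 1: which residues $\beta$ can have.** Let $C\subset\mathbb P^2$ be a curve with strict transform $\tilde C\subset B$. By (6.1) the divisor $\pi^{-1}(\tilde C)$ gives a discrete valuation of $\Omega(X)$ of ramification index $1$ over $C$. If $C$ is not one of the seven lines, its residue field is the function field of a smooth conic over $\kappa(C)$; otherwise it is $\kappa(C)(\sqrt{\gamma_C})(T)$. The kernel of $H^1(\kappa(C),\mathbb Q/\mathbb Z)\to H^1(\text{residue field},\mathbb Q/\mathbb Z)$ is $0$, respectively $\{0,\gamma_C\}$. As $\beta$ becomes unramified on $X$, (R2) gives $\partial_C\beta=0$, respectively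 $\partial_C\beta\in\{0,\gamma_C\}$.

**Step 2: all or nothing.** At each vertex exactly two of the $\gamma$'s have odd order, and they belong to neighbors in the cycle (1.3). By (R3), two neighbors are both ramification lines of $\beta$ or both not. Since (1.3) is one cycle, either all $\partial_C\beta=0$, or $\partial_C\beta=\gamma_C$ for all seven lines.

**Step 3: conclusion.** As $\mathrm{Br}(\mathbb P^2)=0$, purity gives $\beta\in\{0,\alpha\}$. Both become $0$ in $\mathrm{Br}(\Omega(X))$, into which $\mathrm{Br}(X)$ injects. $\square$

**Proposition 8.2.** Let $\Omega=\mathbb C$, via an embedding $F\subset\mathbb C$. Then $H^*(X,\mathbb Z)$ is free and concentrated in even degrees, $H^2(X,\mathbb Z)=\mathrm{Pic}\,X$, and $H^2\times H^4\to\mathbb Z$ is perfect.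

*Proof.* Conics have $H^1(\mathcal O)=0$, so $R^i\pi_*\mathcal O_X=0$ for $i>0$, and $H^i(X,\mathcal O)=H^i(B,\mathcal O)=0$ for $i>0$. Hence $H^1(X,\mathbb Z)=0$, and $H^2(X,\mathbb Z)=\mathrm{Pic}\,X$ is free of rank $\rho(B)+1$.

Next, Euler characteristics. A fiber has Euler number $2$ off $D$, $3$ on $D\smallsetminus\{\text{nodes}\}$ (a union of copies of $\mathbb G_m$, $\chi=0$), and $2$ at the $8$ nodes. A cycle of $8$ projective lines has $\chi(D)=16-8=8$. So
$$\chi(X)=2(\chi(B)-8)+3\cdot0+2\cdot8=2\chi(B)=4+2\rho(B).$$
On the other hand $\chi(X)=2+2(\rho(B)+1)-b_3$. So $b_3=0$.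

Now torsion. Comparing $0\to\mathrm{Pic}(X)/m\to H^2(X,\mathbb Z/m)\to\mathrm{Br}(X)[m]\to0$ with $0\to H^2(X,\mathbb Z)/m\to H^2(X,\mathbb Z/m)\to H^3(X,\mathbb Z)[m]\to0$ and $\mathrm{Pic}\,X=H^2(X,\mathbb Z)$ gives $H^3(X,\mathbb Z)_{tors}\cong\mathrm{Br}(X)=0$. So $H^3=0$. The group $H_1$ is finite and isomorphic to $H^2_{tors}=0$, so $H^5\cong H_1=0$. The torsion of $H^4\cong H_2$ is isomorphic to $H^3_{tors}=0$. Poincaré duality gives the perfect pairing. $\square$

## 9. The idempotent, its zero class, and its torsion

Over $F$ choose a point $o\in X(F)$, a basis $L_i$ of $\mathrm{Pic}\,X$, and, by Proposition 7.2, $Z_i\in CH_1(X)$ with $\deg(L_i\cdot Z_j)=\delta_{ij}$. Let $(u_j,v_j)$ run through $(o,X),(X,o),(L_i,Z_i),(Z_i,L_i)$. Then $\deg(u_j\cdot v_k)=\delta_{jk}$, degrees being $0$ for non-complementary dimensions. Put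
$$\Gamma=\Delta_X-\sum_ju_j\times v_j\in CH^3(X\times X).\tag{9.1}$$

**Step 1: $\Gamma$ is idempotent.** By (2.2), $(u_j\times v_j)\circ(u_k\times v_k)=\deg(v_k\cdot u_j)\,u_k\times v_j$, so the $u_j\times v_j$ are orthogonal idempotents, and $\Gamma\circ\Gamma=\Gamma$.

**Step 2: $\Gamma$ has zero class.** Over $\mathbb C$, Proposition 8.2 shows that the classes $1,L_i,Z_i,o$ form a basis of the free group $H^*(X,\mathbb Z)$, and $\{u_j\}$, $\{v_j\}$ are dual bases. So $\Gamma_*w=w-\sum_j\deg(w\cdot u_j)v_j=0$ on $H^*(X,\mathbb Z)$. By Künneth and Poincaré duality a class in $H^6(X\times X,\mathbb Z)$ is determined by its action, so $[\Gamma]=0$. By the comparison theorem and invariance of étale cohomology under $F\subset\mathbb C$, the class of $\Gamma$ in $H^6_{\text{ét}}(X\times X,\mathbb Z/m(3))$ is $0$ for all $m\ge 1$.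

**Step 3: $\Gamma_*$ vanishes on rational Chow groups over every field.** Let $\Omega\supseteq F$ be algebraically closed and $\Gamma_*w=w-\sum_j\deg(w\cdot u_j)v_j$. On $CH^0$ we have $\Gamma_*[X]=[X]-\deg(o)[X]=0$. On $CH^1$, the basis $L_i$ gives $\Gamma_*L_i=L_i-\sum_j\deg(L_i\cdot Z_j)L_j=0$. On $CH_1$, $\Gamma_*w=w-\sum_i\deg(w\cdot L_i)Z_i$ pairs to zero with $\mathrm{Pic}\,X$, so it is $0$ in $CH_1(X_\Omega)_{\mathbb Q}$ by Proposition 7.4. On $CH_0$, $\Gamma_*w=w-\deg(w)o=0$ by Proposition 7.3. For any field $E\supseteq F$ the map $CH_*(X_E)_{\mathbb Q}\to CH_*(X_{\overline E})_{\mathbb Q}$ is injective: a class dying over $\overline E$ dies over a finite extension $E'$, and pulling back to $E'$ and pushing forward multiplies by $[E':E]$. So $\Gamma_*=0$ on $CH_*(X_E)_{\mathbb Q}$.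

**Step 4: from fibers to the total correspondence.** We pass from the vanishing over all fields to $\Gamma$ itself by induction on supports. For $T$ of finite type over $F$ and $w\in CH_*(T\times X)$ put
$$\Gamma\circ w=p_{13*}(p_{12}^*w\cdot_{p_{23}}\Gamma),$$
where $\cdot_{p_{23}}$ is the product of cycles on $T\times X\times X$ with classes on the smooth variety $X\times X$ (Fulton, *Intersection Theory*, Ch. 8). It is compatible with proper push-forward and with flat pullback in $T$, and preserves dimension. In the limit over open subsets, for $T$ integral, the restriction of $\Gamma\circ w$ to $X_{F(T)}$ is $\Gamma_*$ of the restriction of $w$.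

**Lemma 9.2** (Rost, Brosnan)**.** Let $w\in CH_a(T\times X)$ be the push-forward of $w'\in CH_a(S\times X)$, $S\subset T$ a reduced closed subset of dimension $\le e$. Suppose that, for every irreducible component $T'$ of $S$, $\Gamma_*$ vanishes on $CH_{a-\dim T'}(X_{F(T')})$. Then $\Gamma\circ w$ is supported over a closed subset of dimension $\le e-1$ (is $0$ if $e=0$). The same holds with $\mathbb Q$-coefficients.

*Proof.* $\Gamma\circ w$ is the push-forward of $\Gamma\circ w'$, whose restriction to $X_{F(T')}$ vanishes for each $T'$. So $\Gamma\circ w'$ restricts to $0$ over a dense open subset of $S$. By localization it comes from a nowhere dense closed subset of $S$. $\square$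

**Step 5: $\Gamma$ is torsion.** Apply Lemma 9.2 with $T=X$ (the first factor), $a=3$ and $\mathbb Q$-coefficients, starting with $w=\Delta_X$ and $S=X$. Step 3 supplies the hypothesis every time. The supports of $\Delta_X,\Gamma,\Gamma^2,\Gamma^3$ have dimension at most $3,2,1,0$, and $\Gamma^4=0$ in $CH^3(X\times X)_{\mathbb Q}$. As $\Gamma$ is idempotent, $\Gamma=0$ in $CH^3(X\times X)_{\mathbb Q}$; that is, $n\Gamma=0$ for some $n\ge1$.

## 10. Breaking the heptagon into two triangles: $\Gamma\ne0$

Suppose $\Gamma=0$. By (4.1), $[\delta]=[o]$ in $CH_0(X_{F(X)})$. We push this equality to $t=0$ and pair it with $\alpha_{xyz}$ there.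

**Step 1: descent to a field where $t$ can be specialized.** $F$ is the union of the finite extensions $K$ of $k_0(t)$. So $X\to B\to\mathbb P^2_F$ and $o$ descend to $X'\to B'\to\mathbb P^2_K$ and $o\in X'(K)$ for some $K$, with $X'/K$ smooth projective, $X'_F=X$, and generic fiber of $X'\to\mathbb P^2_K$ a smooth conic over $K(\mathbb P^2)$. Its class and the class $\alpha$, defined by the same symbols over $K(\mathbb P^2)$, agree in $\mathrm{Br}(F(\mathbb P^2))=\varinjlim\mathrm{Br}(K(\mathbb P^2))$, so they agree over $K(\mathbb P^2)$ after enlarging $K$. Also $CH_0(X_{F(X)})=\varinjlim CH_0(X'_{K(X')})$. Enlarging $K$ again, with $L=K(X')$,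
$$[\delta]=[o_L]\in CH_0(X'_L),\tag{10.1}$$
and $L$ is the function field of the conic of class $\alpha$ over $K(\mathbb P^2)$.

**Step 2: a model over a discrete valuation ring.** Let $R\supset k_0[t]_{(t)}$ be the localization at a maximal ideal of the integral closure of $k_0[t]_{(t)}$ in $K$. It is a discrete valuation ring with fraction field $K$ and residue field $k_0$. Let $\tau$ be a uniformizer, so $t\in\tau R$. Let $A_0$ be the local ring of $\mathbb P^2_R$ at the generic point of $\mathbb P^2_{k_0}$, a discrete valuation ring with uniformizer $\tau$ and residue field $k_0(\mathbb P^2)$. All entries of the symbols in (1.1) are units in $A_0$, and $l'/l=1+tm/l\mapsto1$. So $\alpha\in\mathrm{Br}(A_0)$ specializes to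
$$\alpha_0=\alpha_{xyz}+\alpha_{lgh}\in\mathrm{Br}(k_0(\mathbb P^2)).$$
The class $\alpha_{xyz}$ is ramified exactly along $x,y,z$, and $\alpha_{lgh}$ exactly along $l,g,h$; these are six distinct lines. So $\alpha_{xyz},\alpha_{lgh},\alpha_0$ are nonzero, and $\alpha_{xyz}\notin\{0,\alpha_0\}$.

Up to similarity the conic of $\alpha$ has an equation $\langle u_1,u_2,u_3\rangle$ or $\langle u_1,u_2,\tau u_3\rangle$ with units $u_i\in A_0$. In the second case, as $\alpha$ is unramified, $-u_1u_2$ would be a square in the residue field, so the form would be isotropic and $\alpha$ would split over the completion. Then $\alpha_0=0$ by (R1) and (R4) for the completed ring, a contradiction. So the first case holds, and the reduced conic over $k_0(\mathbb P^2)$ has class $\alpha_0$.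

The equation gives a smooth conic bundle $\mathcal X_W\subset W\times\mathbb P^2$ over an open $W\subset\mathbb P^2_R$ meeting the special fiber. Let $\mathcal X$ be its closure in $\mathbb P^2_R\times_R\mathbb P^2_R$. It is integral, projective and flat over $R$, with generic fiber $\mathcal X_K$ birational to $X'$. Since $\mathcal X_W=\mathcal X\cap(W\times\mathbb P^2)$ is open in $\mathcal X$, $U:=(\mathcal X_W)_{\tau=0}$ is open in the special fiber $\mathcal X_0$. It is smooth and integral, proper over $W_0=W\cap\mathbb P^2_{k_0}$, and $\ell:=k_0(U)$ is the function field of the conic of $\alpha_0$ over $k_0(\mathbb P^2)$.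

**Step 3: transfer to the model.** The model $\mathcal X_K$ is only birational to $X'$ and may be singular, so we move (10.1) by hand. Let $\mathcal Z\subset X'\times\mathcal X_K$ be the closure of the graph of the birational map, with projections $p:\mathcal Z\to X'$ and $q:\mathcal Z\to\mathcal X_K$. As $X'$ is smooth there is a Gysin pullback $p^*:CH_0(X'_L)\to CH_0(\mathcal Z_L)$ (Fulton, Ch. 8), and $q_*p^*:CH_0(X'_L)\to CH_0((\mathcal X_K)_L)$. This construction commutes with the extension $L/K$. Since $p$ is an isomorphism over a neighborhood of the generic point, $q_*p^*[\delta]=[\delta_{\mathcal X}]$, the $L$-point given by the generic point of $\mathcal X_K$. And $q_*p^*[o_L]=\theta_L$ with $\theta=q_*p^*[o]$ a zero-cycle class on $\mathcal X_K$. So $[\delta_{\mathcal X}]=\theta_L$ in $CH_0((\mathcal X_K)_L)$.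

**Step 4: specialization.** Let $A$ be the local ring of $\mathcal X$ at the generic point of $U$. Since $\mathcal X_W$ is regular and $U=\{\tau=0\}$ is reduced, $A$ is a discrete valuation ring with uniformizer $\tau$, fraction field $L$, residue field $\ell$. For a scheme of finite type over $A$, Fulton's specialization map (§20.3) sends a cycle on the generic fiber to the intersection of its closure with $\tau=0$, and respects rational equivalence. For instance, on $\mathbb P^1_A$ it sends the $L$-point $[c:1]$ with $c\in A$ to the $\ell$-point $[\bar c:1]$. For $\mathcal X\times_RA$ it is a map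
$$\sigma:CH_0((\mathcal X_K)_L)\to CH_0(\mathcal X_0\times_{k_0}\ell).$$
The closure of $\delta_{\mathcal X}$ is the section given by the tautological point $\mathrm{Spec}\,A\to\mathcal X$. So $\sigma[\delta_{\mathcal X}]=[\delta_\ell]$, the $\ell$-point given by the generic point of $U$. Let $\bar\theta$ be the closure in $\mathcal X$ of a cycle representing $\theta$; it is flat over $R$. Then $\bar\theta\times_RA$ is flat over $A$ with generic fiber $\theta_L$ and special fiber $(\theta_0)_\ell$, where $\theta_0$, the special fiber of $\bar\theta$, is a zero-cycle on $\mathcal X_0$ defined over $k_0$. Hence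
$$[\delta_\ell]=(\theta_0)_\ell\in CH_0(\mathcal X_0\times_{k_0}\ell).\tag{10.2}$$

**Step 5: a smooth compactification of $U$.** To use the Brauer pairing we need a proper variety on which we control Brauer classes; $\mathcal X_0$ outside $U$ is unknown. By Hironaka choose a smooth projective $\tilde X_0\supset U$ with a morphism $\psi:\tilde X_0\to\mathbb P^2_{k_0}$ extending $U\to W_0$ (resolve the closure of $U$ in $\mathbb P^2\times\mathbb P^2$ without changing $U$). As $U$ is proper over $W_0$, it is closed in $\psi^{-1}(W_0)$; being dense, $U=\psi^{-1}(W_0)$. So every point of $\tilde X_0\smallsetminus U$ lies over the generic point of a curve or over a closed point of $\mathbb P^2$. Restrict (10.2) to $U_\ell$ and use localization on $\tilde X_{0,\ell}$: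
$$[\delta_\ell]=(\theta_0')_\ell+\sum_jn_j[e_j]\in CH_0(\tilde X_{0,\ell}),\tag{10.3}$$
with $\theta_0'$ a zero-cycle on $U$ over $k_0$ and $e_j$ closed points of $(\tilde X_0\smallsetminus U)_\ell$.

**Step 6: the Brauer class of one triangle.** Let $\beta=\psi^*\alpha_{xyz}\in\mathrm{Br}(\ell)$. Since $\alpha_0$ dies in $\mathrm{Br}(\ell)$, also $\beta=\psi^*\alpha_{lgh}$: we may use whichever triangle is more convenient at a given point. The kernel of $\mathrm{Br}(k_0(\mathbb P^2))\to\mathrm{Br}(\ell)$ is $\{0,\alpha_0\}\not\ni\alpha_{xyz}$, so $\beta\ne0$.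

**Claim 10.4.** $\beta\in\mathrm{Br}(\tilde X_0)$, and $\beta|_{\kappa(e)}=0$ for every point $e\in\tilde X_0\smallsetminus U$ (closed or not).

*Proof.* Let $e\in\tilde X_0$ lie over $y_0=\psi(e)$.

(i) *$y_0$ is the generic point of a curve $C$.* As $\alpha_{xyz},\alpha_{lgh}$ have no common ramification curve, one of them, $\alpha_*$, lies in $\mathrm{Br}(\mathcal O_{\mathbb P^2,y_0})$. Then $\beta=\psi^*\alpha_*\in\mathrm{Br}(\mathcal O_{\tilde X_0,e})$, and $\beta|_{\kappa(e)}$ is a pullback from $\mathrm{Br}(k_0(C))=0$.

(ii) *$y_0$ is a closed point.* First, for independent linear forms $f_1,f_2,f_3$ the class $(f_1/f_3,f_2/f_3)=(f_1/f_3,f_2/f_1)$ vanishes in $\mathrm{Br}(\mathrm{Frac}\,\mathcal O^{\mathrm{hen}}_p)$ for every closed point $p$ that is not a vertex of the triangle $f_1f_2f_3=0$. Indeed such a $p$ lies on at most one side. If $f_2,f_3\neq0$ at $p$, then $f_2/f_3$ is a unit, hence a square in $\mathcal O^{\mathrm{hen}}_p$; if $f_1,f_3\ne0$ at $p$, the same holds for $f_1/f_3$; if $f_1,f_2\neq0$ at $p$, for $f_2/f_1$. One of these cases applies.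

The forms $l,g,h$ are independent, because by (i) of Section 1 no point lies on all three. The triangles $xyz$ and $lgh$ have no common vertex, since it would lie on four of the six lines. So one of $\alpha_{xyz},\alpha_{lgh}$, call it $\alpha_*$, vanishes at the generic point of an irreducible étale neighborhood $(V,p')\to(\mathbb P^2,y_0)$ with $\kappa(p')=k_0$. Let $e'$ be the point of $\tilde X_0\times_{\mathbb P^2}V$ over $(e,p')$. It has $\kappa(e')=\kappa(e)$, its local ring is étale over $\mathcal O_{\tilde X_0,e}$, and the generic point of its component maps to the generic point of $\mathbb P^2$, hence of $V$. So $\beta=\psi^*\alpha_*$ vanishes in $\mathrm{Br}(\mathrm{Frac}\,\mathcal O_{e'})$. If $e$ has codimension $1$, it follows that the residue of $\beta$ at $e$ vanishes. Once $\beta\in\mathrm{Br}(\tilde X_0)$ is known, $\beta=0$ in $\mathrm{Br}(\mathcal O_{e'})$ by injectivity in (R1), so $\beta|_{\kappa(e)}=\beta|_{\kappa(e')}=0$.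

(iii) *$e$ has codimension $1$ and lies over the generic point of $\mathbb P^2$.* Then $e$ is a closed point of a smooth conic over $k_0(\mathbb P^2)$ and $\beta$ is pulled back from $\mathrm{Br}(k_0(\mathbb P^2))$, so it is unramified at $e$.

By (i)–(iii), $\beta$ is unramified at every codimension-one point of $\tilde X_0$, so $\beta\in\mathrm{Br}(\tilde X_0)$ by purity. Points of $\tilde X_0\smallsetminus U$ fall under (i) or (ii), which give the second assertion. $\square$

**Step 7: the contradiction.** Apply Lemma 4.2 on $V=\tilde X_{0,\ell}$, with $\beta$ pulled back to $\tilde X_{0,\ell}$, to (10.3). The point $\delta_\ell$ maps to the generic point of $\tilde X_0$, so the left side gives $\beta\ne0$ in $\mathrm{Br}(\ell)$. On the right, $(\theta_0')_\ell$ contributes classes coming from $\mathrm{Br}(k_0)=0$. Each $e_j$ maps to a point $e\in\tilde X_0\smallsetminus U$, and $\beta|_{\kappa(e_j)}$ is a pullback of $\beta|_{\kappa(e)}=0$; so the $e_j$ contribute $0$. This is a contradiction, so $\Gamma\neq0$.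

**Proof of Theorem A.** By Section 9, $\Gamma$ is idempotent, $n\Gamma=0$ for some $n\ge1$, and its étale cycle class is zero mod every $m$, in particular mod $n$. By Steps 1–7, $\Gamma\ne0$, so $n\ge2$, and $\Gamma^N=\Gamma\ne0$ for all $N$. For $F\subset\Omega$ algebraically closed and $Y$ over $F$, the map $CH^*(Y)\to CH^*(Y_\Omega)$ is injective: a rational equivalence over $\Omega$ is defined over a finitely generated $F$-algebra and can be specialized at an $F$-point. So the same holds over $\Omega$, for example over $\mathbb C$. $\blacksquare$

## 11. The idempotent is killed by 2, and products with projective spaces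

This section proves Theorem B.1. Let $\Gamma$ be as in (9.1), and $n$ as in Theorem A. Let $E\supseteq F$ be any field.

**Step 1: zero-cycles of degree $0$ on $X_E$ are killed by $2$.** Let $w$ be a closed point of $X_E$ over $b\in B_E$, of degree $r$ over $\kappa(b)$. The fiber $X_b$ is a smooth conic, or two lines, possibly conjugate, meeting in a rational point $s$, or a double line over $\kappa(b)$. In each case the degree over $\kappa(b)$ is injective on $CH_0(X_b)$. This is clear for a smooth conic, a double line, and two rational lines. For lines conjugate over a quadratic extension $K'/\kappa(b)$, a closed point $\neq s$ lifts to a point of some degree $r'$ over $K'$ on $\mathbb P^1_{K'}$. It is equivalent there to $r'$ times the $K'$-point over $s$, which pushes forward to $2r'[s]$. So $CH_0(X_b)$ is generated by $[s]$.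

Now $2w$ and $r\,(-K_X)\cdot[X_b]$ both have degree $2r$ over $\kappa(b)$ on $X_b$. So $2w=r(-K_X)\cdot[X_b]=(-K_X)\cdot\pi^*\pi_*w$. By linearity,
$$2w=(-K_X)\cdot\pi^*\pi_*w\quad\text{in }CH_0(X_E)\text{ for all zero-cycles }w.\tag{11.1}$$
If $\deg w=0$ then $\pi_*w=0$ in $CH_0(B_E)$, because $B_E$ is an iterated blow-up of $\mathbb P^2_E$ in rational points and so $CH_0(B_E)=\mathbb Z$. Hence $2w=0$.

**Step 2: $\Gamma_*$ vanishes integrally on $CH^i(X_E)$ for $i\le2$.** For $i=0$: $\Gamma_*[X]=[X]-\deg(o)[X]=0$. For $i=1,2$ apply Lemma 3.1 with $T=\mathrm{Spec}\,E$: it gives $(\Gamma^{2i+1})_*w=0$, and $\Gamma^{2i+1}=\Gamma$.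

**Step 3: $2\Gamma=0$.** Let $G=2\Gamma\in CH_3(T\times X)$ with $T=X$ the first factor. At the generic point of $T$, $G$ restricts to $2([\delta]-[o])$, which is $0$ by Step 1 for $E=F(X)$. So $G$ is supported over a closed subset of dimension $\le2$. For an integral $T'$ of dimension $e\le2$ the relevant group is $CH_{3-e}(X_{F(T')})=CH^e(X_{F(T')})$, on which $\Gamma_*$ vanishes by Step 2. Lemma 9.2, applied three times, gives $\Gamma^3\circ G=0$. But $\Gamma^3\circ G=2\Gamma$. So $2\Gamma=0$.

**Step 4: all $d\ge3$ and all even $n$.** Put $P=\mathbb P^{d-3}$ and $\epsilon=pt\times P\in CH^{d-3}(P\times P)$, an idempotent by (2.2). On $X\times P$, of dimension $d$, take $\Gamma\otimes\epsilon$. It is idempotent and killed by $2$, hence by every even $n$. Its class in $\mathbb Z/n(d)$-cohomology is the exterior product of the classes of $\Gamma$ and $\epsilon$, so it is zero. It is nonzero: multiply it, as a class on $X\times X\times P\times P$, with the pullback of $P\times pt$. Since $\epsilon\cdot(P\times pt)=pt\times pt$, pushing forward to $X\times X$ gives back $\Gamma\ne0$. Finally, any algebraically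 closed field of characteristic $0$ and transcendence degree $\ge1$ over $\mathbb Q$ contains a copy of $F=\overline{\mathbb Q(t)}$, and we base-change by the injectivity used in the proof of Theorem A. $\blacksquare$
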